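
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Squares of Hamilton cycles in Walker--Breaker games\\ on random graphs}


\begin{abstract}
In the $(2:b)$ Walker--Breaker game on a graph $G$, Walker traverses two edges of $G$ per round and claims the unclaimed edges she traverses, while Breaker claims $b$ edges per round. We show that there is a constant $K$ such that for $p\ge K b\,n^{-1/2}(\ln n)^{10}$, asymptotically almost surely Walker can occupy the square of a Hamilton cycle on $G\sim G_{n,p}$. In particular this holds for the $(2:2)$ game whenever $p\ge n^{-1/2+\varepsilon}$, and the exponent $-1/2$ is best possible. Walker's strategy is randomized: she secretly thins $G$ to a sparser random graph and claims almost all of it, locally at every vertex. A theorem on the triangle resilience of the square of a Hamilton cycle then finishes the proof.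
\end{abstract}

\section{The game and the results}

Let $G\sim G_{n,p}$ be the binomial random graph on $[n]=\{1,\dots,n\}$: each pair is an edge independently with probability $p=p(n)$. An event holds \emph{asymptotically almost surely} (a.a.s.) if its probability tends to $1$ as $n\to\infty$. Accordingly, inequalities between functions of $n$ in our hypotheses are required only for all sufficiently large $n$.

Let $b\ge1$ be an integer. The \emph{$(2:b)$ Walker--Breaker game} on $G$ is played with perfect information on the edges of $G$, and both players know $G$. Walker first chooses a starting vertex. The players then alternate rounds, Walker playing first.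
\begin{itemize}
\item In each of her rounds Walker makes two \emph{steps}. In a step she moves from her current position $x$ to a vertex $y$ along an edge $xy$ of $G$ that Breaker has not claimed. If $xy$ was unclaimed, she claims it; if it was already hers, she claims nothing.
\item In each of his rounds Breaker claims $b$ unclaimed edges, anywhere in $G$, or all remaining ones if there are fewer than $b$.
\end{itemize}
The square of a Hamilton cycle $v_1v_2\cdots v_nv_1$ is the graph on $[n]$ in which $v_i$ and $v_j$ are adjacent whenever their cyclic distance is $1$ or $2$. Walker wins if at some point her edges contain the square of a Hamilton cycle. Otherwise Breaker wins; in particular he wins if Walker cannot move or if the game goes on forever. We say that \emph{Walker wins on $G$} if she has a strategy that wins against every strategy of Breaker.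

The following question comes from \cite{CGM}: is it true that Walker a.a.s.\ wins the $(2:2)$ game on $G_{n,p}$ for every $p\ge n^{-1/2+\varepsilon}$? We show that it is.

\begin{theorem}\label{thm:main}
Let $\varepsilon\in(0,1/2)$ be fixed, and let $p\ge n^{-1/2+\varepsilon}$ for all sufficiently large $n$. Then a.a.s.\ $G\sim G_{n,p}$ is such that Walker has a winning strategy for the square of a Hamilton cycle in the $(2:2)$ Walker--Breaker game on $E(G)$.
\end{theorem}

The factor $n^{\varepsilon}$ can be replaced by a power of $\ln n$, and the bias may grow.

\begin{theorem}\label{thm:strong}
\textup{(a)} There is an absolute constant $K$ such that for every integer function $b=b(n)\ge1$ and every $p=p(n)\in[0,1]$ with $p\ge K\,b\,n^{-1/2}(\ln n)^{10}$, a.a.s.\ on $G\sim G_{n,p}$ Walker wins the $(2:b)$ game for the square of a Hamilton cycle.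

\textup{(b)} For every fixed $\eta\in(0,1)$, if $p\le(1-\eta)\sqrt{e/n}$, then a.a.s.\ $G\sim G_{n,p}$ contains no square of a Hamilton cycle, so Breaker wins for every bias.
\end{theorem}

Hence for each fixed $b$ the threshold is $n^{-1/2}$ up to a polylogarithmic factor. Theorem~\ref{thm:main} follows from Theorem~\ref{thm:strong}(a) with $b=2$, since $n^{\varepsilon}\ge 2K(\ln n)^{10}$ for large $n$. Part (b) is a first-moment computation.

\begin{proof}[Proof of Theorem~\ref{thm:strong}\textup{(b)}]
For $n\ge5$ the square of a Hamilton cycle has $2n$ edges, and there are at most $n!\le e\sqrt n\,(n/e)^n$ of them on $[n]$. The expected number contained in $G$ is therefore at most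
\[
e\sqrt n\,\Big(\frac ne\Big)^n p^{2n}\le e\sqrt n\,\Big(\frac ne\cdot\frac{(1-\eta)^2e}{n}\Big)^n=e\sqrt n\,(1-\eta)^{2n}\to0 .\qedhere
\]
\end{proof}

So below $n^{-1/2}$ there is nothing to play for. What remains to be shown is that an adversary of fixed bias costs Walker at most a polylogarithmic factor.

\section{The idea, starting from a single star}\label{sec:idea}

\paragraph{A first attempt.} With two steps per round Walker can go out along an edge and come back, $v\to u\to v$, before Breaker replies. She can thus stay at a vertex $v$ and collect its edges one per round. But if Breaker also plays at $v$, she gets only about a $1/(b+1)$ fraction of the star. For $b=2$ this is a third of the edges, and only about a ninth of the pairs of edges, which is what triangles at $v$ are made of. The theorem we want to apply (Theorem~\ref{thm:FSST} below) tolerates an adversary who leaves at every vertex slightly more than $4/9$ of the triangles, so this is not enough.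

\paragraph{Secret coins on one star.} Walker can do better if she aims for less. Let $v$ have $d$ edges, all unclaimed, and attach to each an independent coin that equals $1$ with probability $\rho$. No coin has been looked at. Let $H$ be the set of edges whose coin is $1$; Walker wants almost all of $H$. In each round she \emph{tests} edges one after another, that is, looks at their coins, until a coin is $1$; then she walks out and back along that edge. When Breaker claims an untested edge, its coin is revealed as well, and the edge is a \emph{failure} if the coin is $1$. The process stops when all coins are revealed.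

Let $S$ be the number of edges that Walker claims, $k$ the number of edges that Breaker claims before their coins are revealed, and $f$ the number of failures. When Breaker takes an untested edge, its coin is independent of everything seen so far, so $\mathbb E f=\rho\,\mathbb E k$. Breaker replies only to rounds in which Walker claims an edge, so $k\le bS$. Finally $\mathbb E S+\mathbb E f=\rho d$, because every coin is revealed exactly once. Hence $\mathbb E f\le b\rho\,\mathbb E S=b\rho(\rho d-\mathbb E f)$, that is,
\[
\mathbb E f\le \frac{b\rho}{1+b\rho}\;\rho d .
\]
Out of the $\rho d$ edges of $H$ expected at $v$, Walker loses at most a $b\rho/(1+b\rho)$ fraction in expectation. With $b=2$ and $\rho=1/100$ this is less than $2\%$. Breaker is as fast as before, but he does not know where to play.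

That Walker uses private randomness is no restriction. The game is determined, so on a graph where Walker has no winning strategy, Breaker has one fixed strategy that beats every play of hers. It is enough that the randomized strategy beats each fixed choice of Breaker strategies with probability $1-o(1)$ over $G$ and the coins.

\paragraph{The plan.} We attach such coins to all edges of $G$, with $\rho=q/p$ and $q$ just above $n^{-1/2}$. Then $H\sim G_{n,q}$, and we want Walker to claim so much of $H$ that every vertex keeps most of its $H$-triangles. The resilience theorem then yields the square of a Hamilton cycle. In $H$ a vertex has degree about $nq$, two vertices have about $nq^2$ common neighbors, and a vertex lies in about $\frac12n^2q^3$ triangles.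

Walker treats the vertices one at a time. Collecting the star of $v$ is not enough. Once this star is known, Breaker knows $N_H(v)$, and he could destroy \emph{all} triangles at $v$ by claiming the roughly $\frac12n^2q^2p$ edges of $G$ inside it. This is less than his total budget, since there are about $n^2q/2$ edges of $H$ to collect and Walker needs at least half as many rounds for that. So Walker must close the triangles at $v$ at once. She tests the edges $uw$ with $u,w\in N_H(v)$ and claims a successful one by $v\to u\to w$, followed by $w\to u\to v$ in the next round. This costs two rounds per success, and the computation above, with $2b$ in place of $b$, suggests that few triangles are lost meanwhile.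

\paragraph{What Breaker can do in advance.} There remains the time before $v$ is treated. Breaker can take edges at $v$, and he can take edges $uw$ that are likely to form triangles with $v$. An edge $uw$ taken before its coin is known destroys in expectation $\rho\,\pi(vu)\pi(vw)$ triangles of $H$ at $v$. Here $\pi(e)$ is the current probability that $e\in H$: it is $\rho$, or the revealed value of the coin. So the expected losses at $v$ are controlled by two sums, and we combine them into one potential,
\[
\mathrm{dang}(v)=\#\{\text{Breaker edges at }v\}+\frac1{nq^2}\sum_{uw}\pi(vu)\pi(vw).
\]
The normalization makes the two parts comparable in two ways. For a given $uw$, the sum of $\pi(vu)\pi(vw)$ over all $v$ is of order $nq^2$, so each Breaker edge adds $O(1)$ to the \emph{total} danger. And the expected loss of edges at $v$ is at most $\rho\,\mathrm{dang}(v)$ out of $nq$, while that of triangles is at most $\rho nq^2\,\mathrm{dang}(v)$ out of order $n^2q^3$; both are small when $\rho\,\mathrm{dang}(v)\ll nq$.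

To keep the danger low, Walker always treats a vertex of largest danger next, as in a box game. One phase takes $O(n^2q^3)$ rounds, and a harmonic sum bounds the danger by $O(b\,n^2q^3\ln n)$. So we need $\rho\cdot b\,n^2q^3\ln n\ll nq$, that is, $b\rho\,nq^2\ln n\ll1$. With $q=Cn^{-1/2}(\ln n)^3$ this reads $p\gg b\,n^{-1/2}(\ln n)^{10}$; a large constant factor, as in Theorem~\ref{thm:strong}(a), turns out to suffice.

One task is left: Walker has to travel from one vertex to the next. The same bounds show that a path of length four always survives.

\section{Tools}

\begin{theorem}[Fischer, \v{S}kori\'c, Steger, Truji\'c \cite{FSST}]\label{thm:FSST}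
For every $\gamma>0$ there is $C>0$ such that if $q\ge Cn^{-1/2}(\ln n)^3$, then a.a.s.\ $\Gamma\sim G_{n,q}$ has the following property. Every spanning subgraph $\Gamma'\subseteq\Gamma$, in which every vertex lies in at least a $(4/9+\gamma)$-fraction of the triangles of $\Gamma$ containing it, contains the square of a Hamilton cycle.
\end{theorem}

\begin{theorem}[Freedman \cite{Freedman}]\label{thm:Freedman}
Let $(M_j)$ be a martingale with $M_0=0$ and increments at most $R$ in absolute value, and let $V_j$ be the sum of the conditional variances of the first $j$ increments. Then for $\lambda,\nu>0$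
\[
\Pr(\exists j:\ M_j\ge\lambda \text{ and } V_j\le \nu)\le\exp\Big(-\frac{\lambda^2}{2(\nu+R\lambda)}\Big).
\]
\end{theorem}

We use Chernoff's bounds in this form. If $X$ is binomial with mean \emph{at most} $\mu$, then $\Pr(X\ge2\mu)\le e^{-\mu/3}$. If $X$ is binomial with mean $\mu$, then $\Pr(X\le\mu/2)\le e^{-\mu/8}$ and $\Pr(|X-\mu|\ge\theta\mu)\le2e^{-\theta^2\mu/3}$ for $\theta\in(0,1)$.

\paragraph{Determinacy.} A \emph{reachability game} is played on finitely many states, each belonging to one of two players who chooses the next state; one player, the reacher, wants to reach a target set. Such games are determined. Let $A$ be the set of states from which the reacher can force a visit to the target. From a state outside $A$, every move of the reacher leads outside $A$, and the opponent, when it is his turn, has a move that stays outside $A$. If he always plays such a move, depending only on the current state, the target is never reached. The Walker--Breaker game is of this kind, with Walker as the reacher: a state records the two sets of claimed edges, Walker's position (if already chosen), whose turn it is and how many moves of the round remain. Breaker passes if nothing is unclaimed, and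 a state in which Walker cannot move is final and, unless she has already won, lost for her.

\section{Parameters, coins and the reduction}\label{sec:coins}

It remains to prove Theorem~\ref{thm:strong}(a). Let $C\ge1$ be a constant for which Theorem~\ref{thm:FSST} holds with $\gamma=1/9$, and put $K=6000\,C^3$. Let $b,p$ be as in Theorem~\ref{thm:strong}(a), and set
\[
q=C n^{-1/2}(\ln n)^3,\qquad \rho=q/p .
\]
Throughout, $n$ is sufficiently large. Then $q\le p\le 1$, so $\rho\le1$, and
\begin{equation}\label{eq:P1}
nq^2\ge(\ln n)^6,\qquad nq\ge\sqrt n\,(\ln n)^3,\qquad n^2q^3=nq\cdot nq^2\ge\sqrt n,
\end{equation}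
\begin{equation}\label{eq:P2}
b\,\rho\,nq^2\ln n=\frac{b\,nq^3\ln n}{p}=\frac{b\,C^3n^{-1/2}(\ln n)^{10}}{p}\le\frac{C^3}{K}=\frac1{6000}.
\end{equation}
Apart from $q\le p\le1$, and $q\ge Cn^{-1/2}(\ln n)^3$ in Theorem~\ref{thm:FSST}, these are the only properties of the parameters that we use: \eqref{eq:P1} gives concentration, and \eqref{eq:P2} limits Breaker's damage.

\paragraph{Coins.} To every edge $e\in E(G)$ attach a coin $\xi_e\in\{0,1\}$ with $\Pr(\xi_e=1)=\rho$, all coins independent, and let
\[
H=\{e\in E(G):\xi_e=1\}.
\]
Over the randomness of $G$ and the coins, each pair is in $H$ independently with probability $p\rho=q$, so $H\sim G_{n,q}$. The coins are Walker's private randomness and are revealed one by one. An edge is \emph{decided} once its coin is revealed, and \emph{undecided} before. The coin of an undecided edge is revealed exactly when one of the following happens first: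
\begin{itemize}
\item[(i)] Breaker claims the edge;
\item[(ii)] Walker tests it (Section~\ref{sec:strategy});
\item[(iii)] Walker walks along it in a transport move (Section~\ref{sec:strategy}).
\end{itemize}
In the strategy below Walker claims an edge only after testing it or in a transport move. Hence undecided edges are unclaimed. Walker's decisions will depend only on the board and on coins already revealed.

\paragraph{From random to deterministic strategies.} For every graph $G$ on $[n]$ let $\sigma_G$ be a deterministic strategy of Breaker that depends only on the state of the game and is defined at every state in which he is to move. In Section~\ref{sec:strategy} we describe a randomized strategy of Walker, and we shall prove: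

\begin{proposition}\label{prop:random}
For every family $(\sigma_G)$, Walker's randomized strategy wins against $\sigma_G$ with probability $1-o(1)$ over the choice of $G\sim G_{n,p}$ and the coins.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:strong}\textup{(a)} from Proposition~\ref{prop:random}]
If Walker does not win on $G$, then by determinacy Breaker has a strategy, depending only on the state, that never lets her win; let $\sigma_G$ be such a strategy. For other $G$ let $\sigma_G$ be arbitrary. If Walker does not win on $G$, her randomized strategy loses against $\sigma_G$ with certainty. So the probability that she does not win on $G$ is at most the $o(1)$ of Proposition~\ref{prop:random}.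
\end{proof}

From now on the family $(\sigma_G)$ is fixed. Condition on $G$. Then the whole play is a function of the coins. Let $e_j$ be the $j$-th edge to be revealed. (If play stops early, the remaining coins are revealed afterwards in a fixed order.) Put $\mathcal F_{j}=\sigma(\xi_{e_1},\dots,\xi_{e_{j}})$. The play up to the moment before $e_j$ is revealed, and in particular $e_j$ itself, is determined by $\mathcal F_{j-1}$. Fixing the values of the first $j-1$ revealed coins fixes $e_1,\dots,e_j$ and is an event that concerns only the coins of $e_1,\dots,e_{j-1}$, so the coin of $e_j$ is independent of it. Hence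
\begin{equation}\label{eq:fair}
\Pr(\xi_{e_j}=1\mid\mathcal F_{j-1})=\rho .
\end{equation}

\paragraph{Notation.} At any time, $W$ is the set of Walker's edges, $F$ is the set of edges of $G$ not claimed by Breaker (so $W\subseteq F$), and $\beta(v)$ is the number of Breaker's edges at $v$. The set $\mathrm{Fail}$ consists of the edges of $H$ that Breaker claimed while they were undecided. For $e\in E(G)$ let $\pi(e)=\xi_e$ if $e$ is decided and $\pi(e)=\rho$ otherwise. We write $e_L(X,Y)$ for the number of edges of a graph $L$ between disjoint sets $X$ and $Y$.

\section{Walker's strategy}\label{sec:strategy}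

The game is divided into phases $1,\dots,n$; phase $i$ \emph{processes} one vertex $v_i$. A vertex is \emph{processed} once its phase is completed, and \emph{unprocessed} before that. The vertex $v_1$ is arbitrary and is Walker's starting vertex. When phase $i-1$ ends, Walker is at $v_{i-1}$ at the start of one of her rounds. She lets $v_i$ be an unprocessed vertex of maximum current danger (defined in Section~\ref{sec:danger}), and phase $i$ begins in that same round. Phase $i$ consists of three parts.

\begin{description}
\item[Transport] (only for $i\ge2$; two rounds). Put $v=v_{i-1}$ and $v'=v_i$. Walker chooses $z$ and $y$ with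
\[
vz\in W\cap H,\qquad zy\in F,\qquad y\ne v',
\]
such that at least $b+1$ vertices $a$ satisfy $ya\in F$ and $av'\in F$. She walks $v\to z\to y$. After Breaker's reply she walks $y\to a\to v'$ for some such $a$ with $ya,av'$ still in $F$. If there is no choice of $z,y$, she gives up and play stops.

\item[Star part] (Walker is at $v=v_i$ at the start of each round). She tests undecided edges at $v$ in a fixed order until a tested edge $vu$ has $\xi_{vu}=1$. Then she walks $v\to u\to v$, claiming $vu$. The part ends when all edges at $v$ are decided.

\item[Triangle part.] Let $N^*(v)=\{u: vu\in W\cap H\}$. At the start of a round at $v$ she tests undecided edges of $G$ inside $N^*(v)$ in a fixed order until a tested edge $uw$ has $\xi_{uw}=1$. Then she walks $v\to u\to w$, claiming $uw$, and in her next round she walks $w\to u\to v$ along her own edges. The part, and with it the phase, ends when all edges of $G$ inside $N^*(v)$ are decided.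
\end{description}
When a part ends at the start of a round, the next part or phase starts in the same round. Should Walker have won before the last phase ends, we let play continue; this changes nothing.

\paragraph{The moves are legal.} Each round has exactly two steps. A tested edge is undecided, hence unclaimed; if its coin is $1$, it is claimed in the same round. In the transport, say that an edge $e$ spoils $a$ if $e=ya$ or $e=av'$. No edge spoils two of the vertices $a\ne a'$. Indeed, $ya\ne ya'$ and $av'\ne a'v'$, so up to swapping $a$ and $a'$ we would have $e=ya=a'v'$. As $y\ne v'$, this forces $a=v'$, which is impossible since $av'$ is an edge. So after Breaker's reply of at most $b$ edges, at least one of the $b+1$ vertices $a$ is still available.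

\paragraph{What a completed phase guarantees.} An edge of $H$ decided by Walker is claimed by her in the same round; an edge of $H$ decided by Breaker belongs to $\mathrm{Fail}$. So after every round each decided edge of $H$ lies in $W\cup\mathrm{Fail}$, and Breaker's later claims cannot change this. Let $\tau_v$ be the time at which the phase of $v$ ends, or the end of play if that is earlier, and let $f_v$ be the number of edges of $\mathrm{Fail}$ at $v$. After the phase of $v$ is completed:
\begin{equation}\label{eq:star}
\parbox{0.86\textwidth}{all edges at $v$ are decided, and each $H$-edge at $v$ either lies in $W$ or is one of the $f_v$ edges of $\mathrm{Fail}$ at $v$; hence $N^*(v)=N_{H\setminus\mathrm{Fail}}(v)$, and neither $N^*(v)$ nor $f_v$ changes any more; moreover, all edges of $G$ inside $N^*(v)$ are decided.}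
\tag{$\star$}
\end{equation}
Once the star part is over, $N^*(v)$ is already fixed, so the triangle part is well defined. If all $n$ phases are completed, all edges are decided, and
\begin{equation}\label{eq:W}
W\supseteq H\setminus\mathrm{Fail}.
\end{equation}

It remains to show that at every vertex few triangles are lost through $\mathrm{Fail}$ (Sections~\ref{sec:danger} and~\ref{sec:fail}) and that the transport never fails (Section~\ref{sec:transport}).

\section{Typical properties of $G$ and $H$}\label{sec:static}

\begin{lemma}\label{lem:static}
A.a.s.\ all of the following hold.
\begin{itemize}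
\item[\textup{(S1)}] For all $v$: $\deg_G(v)\in[0.9np,1.1np]$ and $\deg_H(v)\in[0.9nq,1.1nq]$.
\item[\textup{(S2)}] For all $u\ne w$: $|N_G(u)\cap N_G(w)|\le2np^2$, $|N_H(u)\cap N_G(w)|\le2npq$ and $|N_H(u)\cap N_H(w)|\le2nq^2$.
\item[\textup{(S3)}] For all $v$: the number $t_H(v)$ of triangles of $H$ containing $v$ is in $[0.45n^2q^3,0.55n^2q^3]$.
\item[\textup{(S4)}] For all disjoint $X,Y\subseteq[n]$ with $|X|\ge\sqrt n$ and $|Y|\ge n/4$: $e_G(X,Y)\ge\frac12|X||Y|p$ and $e_H(X,Y)\ge\frac12|X||Y|q$.
\item[\textup{(S5)}] $H$ has the property of Theorem~\ref{thm:FSST} with $\gamma=1/9$.
\end{itemize}
\end{lemma}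

\begin{proof}
(S1): The degrees are binomial with means $(n-1)p$ and $(n-1)q$. Chernoff's bound with $\theta=0.01$ and a union bound suffice, since $np\ge nq\ge\sqrt n$. We even get $\deg_H(v)=(1\pm0.011)nq$ for all $v$.

(S2): The three sizes are distributed as $\mathrm{Bin}(n-2,r)$ with $r=p^2,pq,q^2$. Each bound fails with probability at most $e^{-nr/3}\le e^{-nq^2/3}\le e^{-(\ln n)^6/3}$, and there are at most $3n^2$ of them.

(S3): Given $N_H(v)$ with $\deg_H(v)=(1\pm0.011)nq$, the number $t_H(v)$ is $\mathrm{Bin}\big(\binom{\deg_H(v)}2,q\big)$, with mean in $[0.48n^2q^3,0.52n^2q^3]$. Chernoff's bound with $\theta=0.05$ puts $t_H(v)$ in the required interval, with failure probability $e^{-\Omega(n^2q^3)}$; recall $n^2q^3\ge\sqrt n$.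

(S4): $e_H(X,Y)$ is binomial with mean at least $n^{3/2}q/4$, so the bound fails for a given pair with probability at most $e^{-n^{3/2}q/32}\le e^{-n(\ln n)^3/32}$. The same holds for $G$, since $p\ge q$. There are at most $4^n$ pairs.

(S5) is Theorem~\ref{thm:FSST}, since $H\sim G_{n,q}$ and $q=Cn^{-1/2}(\ln n)^3$.
\end{proof}

Let $\mathcal S$ be the event that (S1)--(S3) hold.

\section{Danger stays small}\label{sec:danger}

The \emph{danger} of a vertex $v$ at a given time is
\[
\mathrm{dang}(v)=\beta(v)+\frac1{nq^2}\sum_{uw}\pi(vu)\pi(vw),
\]
where the sum runs over all edges $uw$ with $u,w\in N_G(v)$ that Breaker has claimed so far while they were undecided, and $\pi(vu),\pi(vw)$ are evaluated just before that claim. Since these values are frozen, $\mathrm{dang}(v)$ never decreases, and it changes only when Breaker moves. Put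
\[
T=3n^2q^3,\qquad \Delta=20\,bT\ln n=60\,b\,n^2q^3\ln n .
\]
By \eqref{eq:P2}, $\rho\Delta=60\,(b\rho\,nq^2\ln n)\,nq\le nq/100$. Thus
\begin{equation}\label{eq:Delta}
\rho\Delta\le\frac{nq}{100},\qquad\text{equivalently}\qquad\Delta\le\frac{np}{100}.
\end{equation}

\begin{lemma}\label{lem:danger}
On $\mathcal S$, at every time, every vertex whose phase is not yet completed has danger at most $\Delta$. Consequently $\mathrm{dang}(v)\le\Delta$ up to time $\tau_v$, for every vertex $v$.
\end{lemma}

\begin{proof}
\emph{Length of a phase.} Each round of the star part reveals a new $H$-edge at $v$, so there are at most $\deg_H(v)\le1.1nq$ of them. Each pair of rounds in the triangle part reveals the edge $uw$ of an $H$-triangle $vuw$, so there are at most $2t_H(v)\le1.1n^2q^3$ such rounds. Transport takes $2$ rounds. As $nq^2\to\infty$, a phase has at most $T$ rounds in total, and Breaker claims at most $bT$ edges during it.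

\emph{Effect of one Breaker edge.} Let Breaker claim $uw$. Then $\sum_v\beta(v)$ grows by $2$. If $uw$ was undecided, the second parts of the dangers grow in total by
\[
\frac1{nq^2}\sum_{v\in N_G(u)\cap N_G(w)}\pi(vu)\pi(vw).
\]
Each $\pi$ is $0$, $\rho$ or $1$, and $\pi(e)=1$ implies $e\in H$ (if $\rho=1$, then $H=G$). By (S2), both factors equal $1$ for at most $2nq^2$ vertices $v$, a given one of them equals $1$ and the other $\rho$ for at most $2npq$ vertices, and both equal $\rho$ for at most $2np^2$ vertices. As $\rho p=q$, the sum is at most
\[
2nq^2+2\cdot\rho\cdot2npq+\rho^2\cdot2np^2=8nq^2 .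
\]
So one Breaker edge raises the total danger of all vertices by at most $10$, and one phase raises it by at most $10bT$.

\emph{Averaging backwards.} Let phase $i$ begin, and let $d$ be the danger of $v_i$ at that time. For $0\le k\le i-1$ put $J_k=\{v_{i-k},\dots,v_i\}$. We claim that at the start of phase $i-k$ the average danger of the vertices of $J_k$ is at least
\[
d-10bT\sum_{j=1}^{k}\frac1j .
\]
For $k=0$ this is the definition of $d$. Suppose it holds for some $k<i-1$. During phase $i-k-1$ the total danger of the $k+1$ vertices of $J_k$ rose by at most $10bT$. So at the start of phase $i-k-1$ their average was at least $d-10bT\sum_{j=1}^{k+1}\frac1j$. At that moment all vertices of $J_k$ were unprocessed, and $v_{i-k-1}$ was chosen with maximum danger among the unprocessed vertices. (For phase $1$ all dangers are $0$, so the arbitrary $v_1$ is maximal too.) Hence adding $v_{i-k-1}$ to $J_k$ does not lower the average, and the claim holds for $k+1$.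

For $k=i-1$ the average is taken at the start of the game and is $0$. Thus $d\le10bT(1+\ln n)$. At the start of phase $i$ all unprocessed vertices have danger at most $d$, and during phase $i$ dangers grow by at most $10bT$. Since $10bT(2+\ln n)\le20bT\ln n=\Delta$, the lemma follows.
\end{proof}

\section{Few failures at every vertex}\label{sec:fail}

The danger bounds the \emph{expected} damage. We now turn this into a bound on the actual damage. For the edges lost at $v$ this is a direct application of Freedman's inequality. For triangles there is an additional difficulty: when Breaker claims $uw$, the coins of $vu$ and $vw$ may still be unknown, so it is not yet clear whether a triangle of $H$ has been destroyed. We therefore follow an estimate of the damage in which each unknown coin at $v$ is replaced by its mean $\rho$, and which is corrected as these coins are revealed.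

\begin{lemma}\label{lem:fail}
With probability $1-o(1)$, \textup{(S1)--(S5)} hold and, for every vertex $v$ whose phase is completed,
\[
\textup{(a)}\quad f_v\le\frac{nq}{50},\qquad\qquad \textup{(b)}\quad Z_v\le\frac{n^2q^3}{50},
\]
where $Z_v$ is the number of edges $uw\in\mathrm{Fail}$ claimed by time $\tau_v$ with $vu,vw\in H$.
\end{lemma}

\begin{proof}
Fix $G$ and $v$. Only revelations before $\tau_v$ enter the martingales below; all other increments are set to $0$. This is permitted, because $\mathcal F_{j-1}$ determines the play up to the moment before the $j$-th revelation, and hence whether that revelation takes place before $\tau_v$ and for which reason.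

\medskip
\noindent\emph{(a)} If the phase of $v$ is completed, then $f_v=\sum\xi_e$, where the sum is over the edges $e$ at $v$ that Breaker claimed while undecided, before $\tau_v$. Let $M$ have the increments $\xi_e-\rho$ at these revelations. By \eqref{eq:fair} it is a martingale. Its increments are at most $1$ in absolute value, and each contributes at most $\rho$ to $V$, so $V\le\rho\beta(v)$ with $\beta(v)$ taken at time $\tau_v$. By Theorem~\ref{thm:Freedman} with $\lambda=\nu=nq/100$ and $R=1$,
\[
\Pr\Big(\exists j:\ M_j\ge\frac{nq}{100},\ V_j\le\frac{nq}{100}\Big)\le e^{-nq/400}.
\]
On $\mathcal S$ we have $V\le\rho\Delta\le nq/100$ by Lemma~\ref{lem:danger} and \eqref{eq:Delta}. So on $\mathcal S$ and outside the exceptional event, $f_v\le\rho\beta(v)+\frac{nq}{100}\le\rho\Delta+\frac{nq}{100}\le\frac{nq}{50}$.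

\medskip
\noindent\emph{(b)} After $j$ revelations let
\[
Z_v(j)=\sum_{uw}\pi_j(vu)\,\pi_j(vw),
\]
where the sum is over the edges $uw$ with $u,w\in N_G(v)$ in the current set $\mathrm{Fail}$, and $\pi_j$ denotes the \emph{current} values. Then $Z_v(0)=0$. If the phase of $v$ is completed, then at time $\tau_v$ all edges at $v$ are decided, so on these edges $\pi$ is the indicator of $H$, and the value of $Z_v(j)$ at time $\tau_v$ is $Z_v$. Up to time $\tau_v$ the quantity $Z_v(j)$ changes only in two ways, which exclude each other, since an edge $uw$ with $u,w\in N_G(v)$ is not incident with $v$.

\emph{Kind 1: Breaker claims an undecided $uw$ with $u,w\in N_G(v)$.} The change is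
\[
\xi_{uw}\,\pi(vu)\pi(vw)=(\xi_{uw}-\rho)\,\pi(vu)\pi(vw)+\rho\,\pi(vu)\pi(vw).
\]
By the definition of danger, the drift terms $\rho\,\pi(vu)\pi(vw)$ sum to at most $\rho\,nq^2\,\mathrm{dang}(v)$, with the danger taken at time $\tau_v$.

\emph{Kind 2: an edge $vu$ is revealed, for whatever reason.} Then $\pi(vu)$ changes from $\rho$ to $\xi_{vu}$, and $Z_v(j)$ changes by
\[
(\xi_{vu}-\rho)\,s,\qquad s=\sum_{w\in N_G(v),\ uw\in\mathrm{Fail}}\pi(vw),
\]
where $s$ is $\mathcal F_{j-1}$-measurable if the revelation is the $j$-th one. There is no drift. Since $\mathrm{Fail}\subseteq H$, the terms with $\pi(vw)=1$ have $w\in N_H(u)\cap N_H(v)$, and those with $\pi(vw)=\rho$ have $w\in N_H(u)\cap N_G(v)$. By (S2),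
\[
s\le2nq^2+\rho\cdot2npq=4nq^2=:R .
\]

Let $M$ be the martingale with increments $(\xi_{uw}-\rho)\pi(vu)\pi(vw)$ at revelations of kind 1 and $(\xi_{vu}-\rho)\,s\,\mathbf 1[s\le R]$ at those of kind 2. The truncation makes the increments bounded by $R$ without any assumption (note $R\ge1$), and it is inactive on $\mathcal S$.

We bound $V$ on $\mathcal S$. Since $\pi(vu)\pi(vw)\in[0,1]$, kind 1 contributes at most $\sum\rho\,\pi(vu)\pi(vw)\le\rho\,nq^2\Delta\le n^2q^3/100$, by Lemma~\ref{lem:danger} and \eqref{eq:Delta}. Kind 2 happens at most once for each edge at $v$ and contributes at most
\[
\deg_G(v)\,\rho R^2\le1.1np\cdot\rho\cdot16n^2q^4\le18n^3q^5 .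
\]
As $nq^2\ge1$, altogether $V\le\nu:=19n^3q^5$ on $\mathcal S$. Take $\lambda=n^2q^3/100$, so that $R\lambda=0.04\,n^3q^5$. Theorem~\ref{thm:Freedman} gives
\[
\Pr(\exists j:\ M_j\ge\lambda,\ V_j\le \nu)\le\exp\Big(-\frac{10^{-4}n^4q^6}{2\cdot19.04\,n^3q^5}\Big)\le e^{-nq/(4\cdot10^5)}.
\]
On $\mathcal S$ and outside this event, if the phase of $v$ is completed, then $Z_v\le\lambda+\rho\,nq^2\Delta\le\frac{n^2q^3}{100}+\frac{n^2q^3}{100}=\frac{n^2q^3}{50}$.

\medskip
The bounds on the two exceptional probabilities do not depend on $G$ or $v$. Since $nq\ge\sqrt n$, a union bound over the $n$ vertices and Lemma~\ref{lem:static} complete the proof.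
\end{proof}

\section{The transport never fails}\label{sec:transport}

Walker has to find a path $v\to z\to y\to a\to v'$ that Breaker cannot cut in one reply. We show that more than two thirds of all vertices $y$ can be reached from $v$ in two steps, and that more than two thirds have many two-step routes to $v'$.

\begin{lemma}\label{lem:transport}
On the event of Lemma~\ref{lem:fail}, the choice of $z,y$ in the transport is always possible.
\end{lemma}

\begin{proof}
Consider the start of a transport from the just processed vertex $v$ to the unprocessed vertex $v'$.

\emph{Edges between large sets.} An unprocessed vertex has at most $\Delta\le np/100$ incident edges of $G$ outside $F$, by Lemma~\ref{lem:danger} and \eqref{eq:Delta}. For a processed vertex $x$ we have no bound on $\beta(x)$, since Breaker may go on playing at $x$; but by \eqref{eq:star} and Lemma~\ref{lem:fail}(a) at most $f_x\le nq/50$ edges of $H$ at $x$ lie outside $W\subseteq F$. Let $X,Y$ be disjoint with $|X|\ge\sqrt n$ and $|Y|\ge n/4$, and let $X$ be of \emph{one type}, that is, consist only of unprocessed or only of processed vertices. By (S4), in the first case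
\[
e_F(X,Y)\ge\tfrac12|X||Y|p-|X|\tfrac{np}{100}\ge0.4\,|X||Y|p,
\]
and in the second
\[
e_F(X,Y)\ge e_{H\cap F}(X,Y)\ge\tfrac12|X||Y|q-|X|\tfrac{nq}{50}\ge0.4\,|X||Y|q .
\]
Since $p\ge q$, in both cases
\begin{equation}\label{eq:expand}
e_F(X,Y)\ge0.4\,|X||Y|q .
\end{equation}

\emph{Vertices reachable from $v$.} By \eqref{eq:star}, (S1) and Lemma~\ref{lem:fail}(a), $|N^*(v)|=\deg_H(v)-f_v\ge nq/2$. One type has at least $nq/4\ge\lceil\sqrt n\,\rceil$ vertices in $N^*(v)$. Let $X$ be a set of $\lceil\sqrt n\,\rceil$ of them, and let $Y_1$ be the set of $y$ with $zy\in F$ for some $z\in X$. If $|[n]\setminus Y_1|\ge n/3$, then $Y=([n]\setminus Y_1)\setminus X$ has size at least $n/4$ and $e_F(X,Y)=0$, contradicting \eqref{eq:expand}. So $|[n]\setminus Y_1|<n/3$.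

\emph{Vertices from which $v'$ can be reached.} Let $A=\{a:av'\in F\}$. Since $v'$ is unprocessed, $|A|\ge0.9np-\Delta\ge np/2$. Let $Y_0$ be the set of $y$ for which at most $b$ vertices $a\in A$ satisfy $ya\in F$. One type has at least $np/4$ vertices in $A$, so we can choose $X\subseteq A$ of one type with $|X|=\lceil np/20\rceil$; by \eqref{eq:P1}, $|X|\ge\sqrt n$. Suppose $|Y_0|\ge n/3$. Then $Y=Y_0\setminus X$ has size at least $n/3-n/20-1\ge n/4$. Every $y\in Y$ sends at most $b$ edges of $F$ to $X$, so by \eqref{eq:expand}
\[
b|Y|\ge e_F(X,Y)\ge0.4\cdot\frac{np}{20}\cdot q\,|Y|,\qquad\text{that is,}\qquad b\ge\frac{npq}{50}.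
\]
But \eqref{eq:P2} gives
\[
b\le\frac{1}{6000\,\rho\,nq^2\ln n}=\frac{p}{6000\,nq^3\ln n}<\frac{npq}{50},
\]
because $n^2q^4\ge1$. This contradiction shows $|Y_0|<n/3$.

\emph{Choosing $y$.} More than $n/3$ vertices lie in $Y_1\setminus Y_0$, so some $y\in Y_1\setminus Y_0$ differs from $v'$. It comes with a vertex $z\in N^*(v)$ such that $zy\in F$, and with at least $b+1$ vertices $a$ such that $ya,av'\in F$.
\end{proof}

\section{End of the proof}

\begin{proof}[Proof of Proposition~\ref{prop:random}]
Assume the event of Lemma~\ref{lem:fail}, which has probability $1-o(1)$. By Lemma~\ref{lem:transport} Walker never gives up. Every phase is finite, so all $n$ phases are completed. By \eqref{eq:W}, $W\supseteq\Gamma':=H\setminus\mathrm{Fail}$.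

Let $v$ be any vertex and let $vuw$ be a triangle of $H$ that is not a triangle of $\Gamma'$.
\begin{itemize}
\item If $vu$ or $vw$ is in $\mathrm{Fail}$, then the triangle contains one of the $f_v$ failed edges at $v$. By (S2) each of these lies in at most $2nq^2$ triangles of $H$, so Lemma~\ref{lem:fail}(a) bounds the number of such triangles by $\frac{nq}{50}\cdot2nq^2=0.04\,n^2q^3$.
\item Otherwise $u,w\in N^*(v)$ and $uw\in\mathrm{Fail}$. By \eqref{eq:star}, the edge $uw$ was decided by time $\tau_v$. Being in $\mathrm{Fail}$, it was claimed by Breaker at the moment it was decided, so it is counted in $Z_v$. By Lemma~\ref{lem:fail}(b) there are at most $0.02\,n^2q^3$ such triangles.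
\end{itemize}
This is the place where the triangle part pays off: without it, $uw$ could have been claimed long after $\tau_v$, when the danger no longer controls anything at $v$.

Altogether at most $0.06\,n^2q^3$ of the $t_H(v)\ge0.45\,n^2q^3$ triangles of $H$ at $v$ are destroyed. So every vertex keeps at least a
\[
1-\frac{0.06}{0.45}=\frac{13}{15}>\frac59=\frac49+\frac19
\]
fraction of its triangles in $H$. (Measured against $\binom n2q^3$ instead of $t_H(v)$, it keeps at least $0.39n^2q^3$, which is at least a $0.78$-fraction.) By (S5), $\Gamma'\subseteq W$ contains the square of a Hamilton cycle, and Walker has won.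
\end{proof}

Together with Section~\ref{sec:coins} this proves Theorem~\ref{thm:strong}(a), and with it Theorem~\ref{thm:main}.

\begin{remark}
The starting vertex may even be chosen by Breaker, and Walker wins within $nT=3n^3q^3$ rounds. Indeed, $v_1$ was arbitrary, and on the event of Lemma~\ref{lem:fail} each of the $n$ phases has at most $T$ rounds, as shown in the proof of Lemma~\ref{lem:danger}. The game in which Breaker chooses the starting vertex and Walker has to win within that many rounds is again a finite reachability game (add a round counter to the state), so the reduction of Section~\ref{sec:coins} applies to it.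
\end{remark}

\begin{thebibliography}{9}

\bibitem{CGM}
Dennis Clemens, Pranshu Gupta, and Yannick Mogge,
\emph{Walker-Breaker Games on $G_{n,p}$},
arXiv:2208.09250 (2022).

\bibitem{FSST}
M. Fischer, N. \v{S}kori\'c, A. Steger, M. Truji\'c,
\emph{Triangle resilience of the square of a Hamilton cycle in random graphs},
J. Combin. Theory Ser. B \textbf{152} (2022).

\bibitem{Freedman}
D. Freedman,
Ann. Probab. \textbf{3} (1975).

\end{thebibliography}

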